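\title{Fano manifolds whose pseudo-index is smaller than the length of every extremal ray}

\begin{abstract}
The pseudo-index $i(X)$ of a Fano manifold $X$ is the least anticanonical degree of a rational curve on $X$, and $\ell(X)$ is the least anticanonical degree of a rational curve whose class lies on an extremal ray. We show that these two numbers can differ. For every $n\ge 3$ we construct a Fano manifold of Picard number $2$ with $i=2n$ and $\ell=n^2$, and we give an example of dimension $96$ with $i=4$ and $\ell=5$. The examples are moduli spaces of representations of a quiver with three vertices. In Picard number $2$ we prove the bound $\ell/i\le\max(1,D/2)$, where $D$ is the index of the lattice spanned by the minimal extremal classes, and the bound is attained for every $D\ge3$. The equality $i=\ell$ holds for all Fano manifolds of Picard number $\rho$ if and only if $\rho=1$.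
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$; curves are irreducible and reduced. A \emph{Fano manifold} is a smooth projective variety $X$ whose anticanonical divisor $-K_X$ is ample. There are two natural ways to measure how small a rational curve on $X$ can be. The \emph{pseudo-index}
\[
i(X)=\min\{-K_X\cdot\Gamma \mid \Gamma \text{ a rational curve on } X\}
\]
takes all rational curves into account. On the other hand, the Kleiman--Mori cone $\overline{\mathrm{NE}}(X)$ of a Fano manifold is generated by finitely many extremal rays, each of which contains the class of a rational curve. The \emph{length} of an extremal ray $R$ and the \emph{minimal length} of $X$ are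
\[
\ell(R)=\min\{-K_X\cdot\Gamma \mid \Gamma \text{ a rational curve},\ [\Gamma]\in R\},\qquad
\ell(X)=\min_R \ell(R).
\]
The second minimum runs over fewer curves, so $\ell(X)\ge i(X)$. The question, posed in \cite{Tsukioka}, is the following:
\begin{center}
\emph{Is $i(X)=\ell(X)$ for every Fano manifold $X$?}
\end{center}

The simplest cases suggest a positive answer. If the Picard number $\rho(X)$ is $1$, there is only one ray and the two minima are the same. If $\ell(X)=1$, then $i(X)=1$ because $-K_X$ is ample. On $\mathbb P^a\times\mathbb P^b$ a curve of bidegree $(x,y)$ has anticanonical degree $(a+1)x+(b+1)y$, and both numbers equal $\min(a,b)+1$. The last example shows a general mechanism: if every curve class is a combination, with nonnegative \emph{integer} coefficients, of classes of extremal rational curves, then its degree is at least $\ell(X)$. The cone theorem, however, only provides nonnegative \emph{real} coefficients. The question is thus one about lattices, and the answer is negative.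

\begin{theorem}\label{thm:main}
Let $n\ge3$, $k\ge 2n-2$ and $m\ge 2n-2$ be integers, and put
\[
p=k(n^2-1)-nm,\qquad q=nm-k(n^2-n-1),
\]
so that $p+q=nk$. If $p,q>0$, there is a Fano manifold $X=X_{n,m,k}$ with $\rho(X)=2$ and
\[
\dim X=n^2m+n(n+1)k-3n^2-2n
\]
that has exactly two extremal rays, of lengths $p$ and $q$. Moreover
\[
\ell(X)=\min(p,q),\qquad i(X)=\min(k,p,q).
\]
\end{theorem}

\begin{corollary}\label{cor:examples}
For $n\ge3$, the Fano manifold $X_n=X_{n,\,2n^2-n-2,\,2n}$ has $i(X_n)=2n<n^2=\ell(X_n)$. The Fano manifold $X_{3,9,4}$ has dimension $96$, pseudo-index $4$ and minimal length $5$. Hence $i(X)=\ell(X)$ does not hold for every Fano manifold, and $\ell(X)/i(X)$ is unbounded.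
\end{corollary}

\begin{proof}
For $k=2n$ and $m=2n^2-n-2$ we have $k,m\ge 2n-2$ and
\[
p=(2n^3-2n)-(2n^3-n^2-2n)=n^2,\qquad q=nk-p=n^2,
\]
and $n^2>2n=k$ since $n\ge3$; the ratio $\ell/i$ is $n/2$. For $(n,m,k)=(3,9,4)$ we have $k=4=2n-2$, $m\ge4$, $p=32-27=5$, $q=27-20=7$ and $\dim X=81+48-33=96$.
\end{proof}

The second result identifies the arithmetic invariant that controls the ratio in Picard number $2$ and settles the question for each Picard number. We write $\operatorname{Pic}(X)/{\equiv}$ for the group of line bundles modulo numerical equivalence.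

\begin{theorem}\label{thm:index}
\begin{enumerate}
\item[(1)] Let $X$ be a Fano manifold with $\rho(X)=2$ and extremal rays $R_1,R_2$. Let $\gamma_j$ be the class of a rational curve of minimal anticanonical degree in $R_j$, and let $D$ be the index of $\mathbb Z\gamma_1+\mathbb Z\gamma_2$ in the lattice dual to $\operatorname{Pic}(X)/{\equiv}$. Then
\[
\ell(X)/i(X)\le\max(1,D/2).
\]
In particular $i(X)=\ell(X)$ if $D\le 2$. The bound is attained for every $D\ge3$, by $X_D$.
\item[(2)] The statement ``$i(X)=\ell(X)$ for all Fano manifolds of Picard number $\rho$'' holds if and only if $\rho=1$.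
\end{enumerate}
\end{theorem}

We prove the inequality in (1) first, in Section~\ref{sec:index}, because it tells us what a counterexample has to look like. Sections~\ref{sec:quiver}--\ref{sec:curves} construct $X_{n,m,k}$ as a moduli space of quiver representations; on such a space line bundles, the canonical class and some rational curves are all read off from vectors in $\mathbb Z^3$. Section~\ref{sec:cone} proves Theorem~\ref{thm:main} and the sharpness in (1), and Section~\ref{sec:products} proves (2).

\section{The index of the minimal extremal classes}\label{sec:index}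

Let $X$ be a smooth projective variety. The group $\operatorname{Pic}(X)/{\equiv}$ is free of finite rank $\rho(X)$. We denote its dual lattice by
\[
\Sigma(X)=\operatorname{Hom}\bigl(\operatorname{Pic}(X)/{\equiv},\mathbb Z\bigr)\subset N_1(X)=\Sigma(X)\otimes\mathbb R .
\]
A curve $\Gamma$ has a class $[\Gamma]\in\Sigma(X)$, given by $L\mapsto L\cdot\Gamma=\deg L|_\Gamma$, and $\overline{\mathrm{NE}}(X)\subset N_1(X)$ is the closure of the convex cone spanned by these classes. A line bundle is \emph{nef} if it has nonnegative degree on every curve. By Kleiman's criterion it is ample if and only if it is positive on $\overline{\mathrm{NE}}(X)\setminus\{0\}$; in particular $[\Gamma]\ne0$ for every curve $\Gamma$.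

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:index}\,(1)]
Let $\Gamma$ be a rational curve on $X$. The quotient of $\Sigma(X)$ by $\mathbb Z\gamma_1+\mathbb Z\gamma_2$ has order $D$, so $D[\Gamma]=x\gamma_1+y\gamma_2$ with $x,y\in\mathbb Z$. Since $[\Gamma]$ lies in $\overline{\mathrm{NE}}(X)=\mathbb R_{\ge0}\gamma_1+\mathbb R_{\ge0}\gamma_2$, we have $x,y\ge0$. If $xy=0$, then $[\Gamma]\in R_1\cup R_2$ and $-K_X\cdot\Gamma\ge\ell(X)$. If $x,y\ge1$, then
\begin{equation}\label{eq:interior}
-K_X\cdot\Gamma=\frac{x\,\ell(R_1)+y\,\ell(R_2)}{D}\ge\frac{2\,\ell(X)}{D}.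
\end{equation}
Hence $i(X)\ge\min\bigl(\ell(X),2\ell(X)/D\bigr)$, which is the claim.
\end{proof}

So a counterexample with $\rho=2$ needs $D\ge3$. For the bound $D/2$ to be attained, equality must hold in \eqref{eq:interior} for some rational curve; this forces $\ell(R_1)=\ell(R_2)$ and $x=y=1$. The class $(\gamma_1+\gamma_2)/D$ has order $D$ modulo $\mathbb Z\gamma_1+\mathbb Z\gamma_2$, so in this case it generates the quotient. In coordinates in which $\gamma_1=(D,0)$ and $\gamma_2=(0,D)$, the lattice $\Sigma(X)$ is then
\[
\Sigma_D=\{(a,b)\in\mathbb Z^2 \mid a\equiv b \pmod D\},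
\]
the cone of curves is the first quadrant, and the point $(1,1)$ is the class of a rational curve. Figure~\ref{fig:lattice} shows the case $D=3$. Our task is to build a Fano manifold with exactly this lattice, this cone, and rational curves in the three classes $(D,0)$, $(0,D)$ and $(1,1)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->] (0,0)--(4.7,0) node[below] {$R_1$};
\draw[->] (0,0)--(0,4.7) node[left] {$R_2$};
\draw[dashed] (3,0)--(0,3);
\draw[dotted,thick] (2,0)--(0,2);
\foreach \a/\b in {0/0,3/0,0/3,3/3} \fill (\a,\b) circle (2.6pt);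
\foreach \a/\b in {1/1,2/2,4/4,4/1,1/4} \draw[fill=white] (\a,\b) circle (2.6pt);
\node[below] at (3,-0.08) {$(3,0)$};
\node[left] at (-0.08,3) {$(0,3)$};
\node[below left] at (1,1) {$(1,1)$};
\end{tikzpicture}
\caption{The cone of curves of the Fano manifold $X_3$, with the lattice of integral curve classes $\{(a,b)\mid a\equiv b \pmod 3\}$. Black points belong to the sublattice of index $3$ spanned by the minimal extremal classes $(3,0)$ and $(0,3)$. The anticanonical degree is $3a+3b$: it equals $9$ on the dashed line and $6$ on the dotted line, which passes through the class $(1,1)$ of a rational curve.}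
\label{fig:lattice}
\end{figure}

\section{Moduli of quiver representations}\label{sec:quiver}

We need varieties of Picard number $2$ on which the lattice of curve classes, the nef cone and $-K_X$ can be prescribed with some freedom. Moduli spaces of representations of a quiver with three vertices have this property. This section collects what we use about them for an arbitrary dimension vector; the special vector $(n,n+1,n)$ enters in Section~\ref{sec:vector}.

\subsection{Representations and stability}

Let $U,W$ be vector spaces of dimensions $m,k\ge1$, and let $A,B,C$ be vector spaces of positive dimensions $d_A,d_B,d_C$. Put $d=(d_A,d_B,d_C)$ and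
\[
V=\operatorname{Hom}(U\otimes A,C)\oplus\operatorname{Hom}(W\otimes B,C),\qquad G=GL(A)\times GL(B)\times GL(C).
\]
A point $(\varphi_A,\varphi_B)$ of $V$ consists of $m$ linear maps $A\to C$ and $k$ linear maps $B\to C$. It is a representation, of dimension vector $d$, of the quiver with three vertices $a,b,c$, with $m$ arrows $a\to c$ and $k$ arrows $b\to c$. The group $G$ acts by change of basis,
\[
g\cdot(\varphi_A,\varphi_B)=\bigl(g_C\,\varphi_A(1\otimes g_A^{-1}),\ g_C\,\varphi_B(1\otimes g_B^{-1})\bigr),
\]
and the diagonal scalars act trivially, so the action factors through $PG=G/\mathbb C^*$. A \emph{subrepresentation} is a triple of subspaces $(A',B',C')$ with $\varphi_A(U\otimes A')\subset C'$ and $\varphi_B(W\otimes B')\subset C'$. Its dimension vector $(x,y,z)$ lies in the box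
\[
\mathcal B=\{(x,y,z)\in\mathbb Z^3\mid 0\le x\le d_A,\ 0\le y\le d_B,\ 0\le z\le d_C\}.
\]

A triple $\chi=(\chi_A,\chi_B,\chi_C)\in\mathbb Z^3$ plays two roles. It is a linear form $\chi(x,y,z)=\chi_Ax+\chi_By+\chi_Cz$, and it is a character $\chi(g)=\det(g_A)^{\chi_A}\det(g_B)^{\chi_B}\det(g_C)^{\chi_C}$ of $G$. The scalar $t$ is sent to $t^{\chi(d)}$, so the character descends to $PG$ exactly when $\chi$ lies in
\[
\Lambda=\{\chi\in\mathbb Z^3\mid\chi(d)=0\}\cong\mathbb Z^2 .
\]
One element of $\Lambda$ is given in advance, the determinant $\kappa$ of the action on $V$. On a space $\operatorname{Hom}(P,Q)$ the map $\eta\mapsto g_Q\eta g_P^{-1}$ has determinant $\det(g_Q)^{\dim P}\det(g_P)^{-\dim Q}$. Since $V$ is the sum of $m$ copies of $\operatorname{Hom}(A,C)$ and $k$ copies of $\operatorname{Hom}(B,C)$,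
\begin{equation}\label{eq:kappa}
\kappa=(-md_C,\ -kd_C,\ md_A+kd_B).
\end{equation}

For $\chi\in\Lambda$, a point $v\in V$ is \emph{$\chi$-semistable} if there are $N\ge1$ and a polynomial $f\in\mathbb C[V]$ with $f(gv')=\chi(g)^Nf(v')$ for all $g\in G$, $v'\in V$, and $f(v)\ne0$. Such an $f$ is a \emph{semi-invariant} of weight $N\chi$. King's criterion \cite{King} translates this into linear algebra:
\begin{quote}
\emph{$v$ is $\chi$-semistable if and only if $\chi\ge0$ on the dimension vectors of all subrepresentations of $v$.}
\end{quote}
We call $\theta\in\Lambda$ \emph{generic} if $\theta$ vanishes on no point of $\mathcal B$ other than $0$ and $d$. Fix a generic $\theta$, and call $v\in V$ \emph{stable} if $\theta>0$ on the dimension vectors of all subrepresentations other than $0$ and $v$ itself. By genericity and King's criterion, the set $V^s$ of stable points is the open set of $\theta$-semistable points.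

\subsection{The dimension vector $(1,1,1)$}\label{sub:toy}

The whole method is visible in the smallest case. Let $d=(1,1,1)$, $m,k\ge2$ and $\theta=(-1,-1,2)$. Then $V=U^*\oplus W^*$. The form $\theta$ is negative on $(1,0,0)$, $(0,1,0)$, $(1,1,0)$ and positive on $(0,1,1)$, $(1,0,1)$, $(0,0,1)$, so it is generic. The negative vectors occur exactly when $\varphi_A=0$ or $\varphi_B=0$. Hence $V^s=(U^*\setminus0)\times(W^*\setminus0)$. The group $PG\cong(\mathbb C^*)^2$ rescales $\varphi_A$ by $g_C/g_A$ and $\varphi_B$ by $g_C/g_B$, and the quotient is $X=\mathbb P^{m-1}\times\mathbb P^{k-1}$.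

For $\chi\in\Lambda$ we have $\chi(g)=(g_C/g_A)^{-\chi_A}(g_C/g_B)^{-\chi_B}$, so functions with $f(gv)=\chi(g)f(v)$ are the sections of $L_\chi=\mathcal O(-\chi_A,-\chi_B)$. All line bundles on $X$ arise in this way, and $\kappa=(-m,-k,m+k)$ gives $\mathcal O(m,k)=-K_X$.

Now fix $\varphi_B\ne0$ and let $\varphi_A$ vary in a two-dimensional subspace of $U^*$. All these representations contain the same subrepresentation $(0,B,C)$, of dimension vector $(0,1,1)$, with the same quotient; only the way the two pieces are glued varies. The resulting curve is a line in the first factor, and $L_\chi$ has degree $-\chi_A=\chi(0,1,1)$ on it. Exchanging the roles of $A$ and $B$ gives lines in the second factor, on which the degree is $\chi(1,0,1)$. Thus curve classes are dimension vectors modulo $d$, and the extremal rays are spanned by two of the vectors on which $\theta$ is positive. The third one satisfies $(0,0,1)\equiv(0,1,1)+(1,0,1)$ modulo $d$ and is the class of bidegree $(1,1)$. Here $D=1$. We shall choose $d$ so that the same picture holds with $D=n$.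

\subsection{The moduli space, its line bundles and its curves}

We return to arbitrary $d$ and generic $\theta$, and we assume $V^s\ne\emptyset$. Let
\[
X=\operatorname{Proj}\bigoplus_{N\ge0}\{\text{semi-invariants of weight } N\theta\}
\]
be the GIT quotient and $\pi\colon V^s\to X$ the quotient map. Recall that $X$ is projective over $\operatorname{Spec}\mathbb C[V]^G$, and that $\pi$ is obtained by gluing the affine quotients $V_f\to\operatorname{Spec}\mathbb C[V_f]^G$, where $f$ runs over the semi-invariants of weight $N\theta$, $N\ge1$, and $V_f=\{f\ne0\}$.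

\begin{proposition}\label{prop:moduli}
The variety $X$ is smooth, irreducible and projective, of dimension $\dim V-\dim PG$, and $\pi\colon V^s\to X$ is a principal $PG$-bundle, locally trivial in the \'etale topology.
\end{proposition}

\begin{proof}
The element $(1,1,t)\in G$ acts on $V$ as the scalar $t$, so $\mathbb C[V]^G=\mathbb C$ and $X$ is projective. (This reflects the fact that the quiver has no oriented cycles.)

The stabilizer in $G$ of $v\in V^s$ is the automorphism group of the representation $v$. Let $g$ be an automorphism and $t$ an eigenvalue of one of $g_A,g_B,g_C$. The kernel and the image of the endomorphism $g-t$ are subrepresentations whose dimension vectors add up to $d$, so their $\theta$-values add up to $0$. If the kernel, which is nonzero, were proper, both values would be positive. So $g=t$, and $PG$ acts on $V^s$ with trivial stabilizers. All orbits in $V^s$ have the same dimension; since the boundary of an orbit consists of orbits of smaller dimension, they are closed in $V^s$.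

By Luna's slice theorem, if a reductive group acts on a smooth affine variety with closed orbits and trivial stabilizers, the quotient is smooth and the quotient map is an \'etale locally trivial principal bundle. We apply this to each $V_f$. Finally, $X$ is irreducible because $V^s$ is.
\end{proof}

By descent, $E\mapsto\pi^*E$ is an equivalence between vector bundles on $X$ and $PG$-equivariant vector bundles on $V^s$, and the sections of $E$ over an open set $\Omega$ are the invariant sections of $\pi^*E$ over $\pi^{-1}\Omega$. For $\chi\in\Lambda$ let $L_\chi$ be the line bundle that corresponds to $V^s\times\mathbb C$ with the action $g\cdot(v,t)=(gv,\chi(g)t)$. Its local sections are the functions $f$ on open sets $\pi^{-1}\Omega$ with $f(gv)=\chi(g)f(v)$, and $L_{\chi+\chi'}=L_\chi\otimes L_{\chi'}$. For a curve $\Gamma\subset X$ we write $\chi\cdot\Gamma=\deg L_\chi|_\Gamma\in\mathbb Z$.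

\begin{lemma}\label{lem:pic}
Every line bundle on $X$ is isomorphic to $L_\chi$ for some $\chi\in\Lambda$.
\end{lemma}

\begin{proof}
Let $L\in\operatorname{Pic}X$. The bundle $\pi^*L$ is trivial, because $V^s$ is open in an affine space. In a trivialization, $G$ acts by $g\cdot(v,t)=(gv,c(g,v)t)$, where $c$ is a unit on $G\times V^s$. We show that $c$ is a product of a unit in $g$ and a unit in $v$; this is a case of Rosenlicht's lemma on units, with a direct proof here. The variety $G\times V^s$ is open in the affine space $E\times V$, where $E=\operatorname{End}A\oplus\operatorname{End}B\oplus\operatorname{End}C$. Write $c$ as a quotient of coprime polynomials. The zero set of an irreducible factor of the numerator or the denominator is an irreducible hypersurface disjoint from $G\times V^s$. It is therefore contained in one of the irreducible hypersurfaces $\det g_A=0$, $\det g_B=0$, $\det g_C=0$, or in $E\times Z$ with $Z$ an irreducible component of $V\setminus V^s$, and by dimension it equals that set. So each factor is, up to a constant, one of the three determinants or a polynomial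 in $v$ alone, and $c(g,v)=\chi(g)u(v)$ with $\chi\in\mathbb Z^3$. From $c(1,v)=1$ we get $u=1$. Scalars act trivially on $\pi^*L$, so $\chi\in\Lambda$, and $L\cong L_\chi$ by descent.
\end{proof}

\begin{lemma}\label{lem:nef}
Let $\chi\in\Lambda$ be nonnegative on every point of $\mathcal B$ at which $\theta>0$. Then $L_\chi$ is nef.
\end{lemma}

\begin{proof}
Let $\Gamma\subset X$ be a curve and $v\in V^s$ a point over $\Gamma$. The dimension vector of a subrepresentation of $v$ is $0$, $d$, or a point of $\mathcal B$ with $\theta>0$, so $\chi\ge0$ on it. By King's criterion there is a semi-invariant $f$ of weight $N\chi$, $N\ge1$, with $f(v)\ne0$. It is a section of $L_\chi^{\otimes N}$ that is not identically zero on $\Gamma$, so $N\,\chi\cdot\Gamma\ge0$.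
\end{proof}

\begin{lemma}\label{lem:canonical}
We have $-K_X=L_\kappa$.
\end{lemma}

\begin{proof}
The infinitesimal action and the differential of $\pi$ give an exact sequence of equivariant bundles on $V^s$,
\[
0\to V^s\times\operatorname{Lie}(PG)\to V^s\times V\to\pi^*T_X\to0 ,
\]
with the adjoint action on $\operatorname{Lie}(PG)=E/\mathbb C$, where $E=\operatorname{End}A\oplus\operatorname{End}B\oplus\operatorname{End}C$. The determinant formula that gave \eqref{eq:kappa}, with $P=Q$, shows that $G$ acts on $E$ with determinant $1$, and it acts trivially on $\mathbb C$. So $\pi^*\det T_X$ is $V^s\times\mathbb C$ with $G$ acting through $\kappa$.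
\end{proof}

To produce curves we generalize the lines of Section~\ref{sub:toy}. Let $d=d_1+d_2$ with $d_1,d_2\in\mathcal B$, and choose decompositions $A=A_1\oplus A_2$, $B=B_1\oplus B_2$, $C=C_1\oplus C_2$ in which $(A_i,B_i,C_i)$ has dimension vector $d_i$. Let $F_i$ be a representation on $(A_i,B_i,C_i)$ with structure maps $\psi_i=(\psi_{i,A},\psi_{i,B})$. For $\xi=(\xi_A,\xi_B)$ in
\[
\Xi=\operatorname{Hom}(U\otimes A_2,C_1)\oplus\operatorname{Hom}(W\otimes B_2,C_1)
\]
let $F_\xi\in V$ be given by
\begin{equation}\label{eq:extension}
\varphi_A\bigl(u\otimes(a_1,a_2)\bigr)=\bigl(\psi_{1,A}(u\otimes a_1)+\xi_A(u\otimes a_2),\ \psi_{2,A}(u\otimes a_2)\bigr)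
\end{equation}
and the same formula with $A,U$ replaced by $B,W$. Then $F_1$ is a subrepresentation of $F_\xi$ with quotient $F_2$. A \emph{stable pencil of type $d_1$} consists of such $F_1,F_2$ and of $\xi_0,\xi_1\in\Xi$ for which $F_{\sigma\xi_0+\tau\xi_1}$ is stable for all $(\sigma,\tau)\ne(0,0)$.

\begin{lemma}\label{lem:pencil}
A stable pencil of type $d_1$ defines a morphism $\nu\colon\mathbb P^1\to X$ with $\deg\nu^*L_\chi=\chi(d_1)$ for all $\chi\in\Lambda$.
\end{lemma}

\begin{proof}
Let $\Phi\colon\mathbb C^2\setminus0\to V^s$ send $w=(\sigma,\tau)$ to $F_{\sigma\xi_0+\tau\xi_1}$. Let $\lambda(t)\in G$ act as $t$ on $A_1,B_1,C_1$ and as $1$ on $A_2,B_2,C_2$. It fixes the diagonal blocks $\psi_1,\psi_2$ and multiplies the block $\xi$ by $t$, so $\Phi(tw)=\lambda(t)\Phi(w)$. Hence $\pi\circ\Phi$ descends to $\nu\colon\mathbb P^1\to X$. Since $\chi(\lambda(t))=t^{\chi(d_1)}$, a local section $f$ of $L_\chi$ pulls back to a function $f\circ\Phi$ that is homogeneous of degree $\chi(d_1)$, that is, to a local section of $\mathcal O(\chi(d_1))$. A local generator of $L_\chi$ is a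 nowhere vanishing function, and so is its pullback. Therefore $\nu^*L_\chi\cong\mathcal O(\chi(d_1))$.
\end{proof}

These lemmas turn the construction of a counterexample into a problem about vectors. A generic $\theta$ exists only if $d$ is primitive, and then
\begin{equation}\label{eq:dual}
\operatorname{Hom}(\Lambda,\mathbb Z)=\mathbb Z^3/\mathbb Zd ,
\end{equation}
as one sees by completing $d$ to a basis of $\mathbb Z^3$: the lattice $\Lambda$ is spanned by the two dual basis vectors that vanish on $d$. By Lemma~\ref{lem:pic}, the class of a curve is determined by an element of $\mathbb Z^3/\mathbb Zd$. Lemma~\ref{lem:nef} bounds these classes in terms of the points of $\mathcal B$ with $\theta>0$, and Lemma~\ref{lem:pencil} realizes such a point as a class when a stable pencil exists. The box depends only on $d$, whereas $\kappa$ also depends on $m$ and $k$. So we may first choose $d$ and $\theta$ to obtain the lattice $\Sigma_n$, and then adjust $m$ and $k$ to place $-K_X$.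

\section{The dimension vector $(n,n+1,n)$}\label{sec:vector}

From now on $n\ge3$, $k,m\ge2n-2$ and $d=(n,n+1,n)$. Two elements of $\Lambda$ serve as coordinates on $\mathbb Z^3/\mathbb Zd$:
\[
s(x,y,z)=z-x,\qquad\delta(x,y,z)=(n+1)x-ny .
\]
On the box $\mathcal B$ we have $|\delta|\le n(n+1)$.

\begin{example}\label{ex:three}
Let $n=3$, so $d=(3,4,3)$ and $\delta=4x-3y$. Consider the forms $cs+\delta$ with $c>0$. At a point of $\mathcal B$ with $s\ne0$, the sign of $cs+\delta$ changes when $c$ crosses $-\delta/s$. For $|s|\ge2$ this critical value is at most $12/2=6$. For $s=1$ it is $3y-4x$, whose largest values are $12$ at $(0,4,1)$ and $9$ at $(0,3,1)$. For $s=-1$ it is $4x-3y$, whose largest values are $12$ at $(3,0,2)$ and $9$ at $(3,1,2)$. No critical value lies in the interval $(9,12)$. Take $c$ in this gap. Then $cs+\delta$ is positive at $r_1=(3,0,2)$ and $r_2=(0,3,1)$, and the forms at the ends of the gap, $\alpha_1=9s+\delta$ and $\alpha_2=12s+\delta$, satisfy $\alpha_1(r_2)=0$ and $\alpha_2(r_1)=0$. The $(s,\delta)$-coordinates of $r_2$ and $r_1$ are $(1,-9)$ and $(-1,12)$,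 and their determinant is the width $12-9=3$ of the gap. This is the source of the index $D=3$. The vector $h=(1,1,1)$ has coordinates $(0,1)$, and $r_1+r_2=3h$. For $(m,k)=(9,4)$, formula \eqref{eq:kappa} gives $\kappa=(-27,-12,43)$, so $\kappa(r_1)=5$, $\kappa(r_2)=7$ and $\kappa(h)=4$.
\end{example}

For general $n$ the gap is the interval $(n^2,n^2+n)$. We define
\begin{equation}\label{eq:alpha}
\alpha_1=n^2s+\delta,\qquad\alpha_2=n(n+1)s+\delta,\qquad\theta=\alpha_1+\alpha_2=n(2n+1)s+2\delta,
\end{equation}
\[
r_1=(n,0,n-1),\qquad r_2=(0,n,1),\qquad h=(1,1,1).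
\]
The numbers $p,q,k$ of Theorem~\ref{thm:main} are the values of $\kappa$ on these three vectors.

\begin{lemma}\label{lem:lattice}
\begin{enumerate}
\item[(1)] The map $(\alpha_1,\alpha_2)$ sends $r_1,r_2,h$ to $(n,0),(0,n),(1,1)$, and $\alpha_2-\alpha_1=ns$.
\item[(2)] It induces an isomorphism $\mathbb Z^3/\mathbb Zd\to\Sigma_n$. The images of $r_1,r_2$ span a sublattice of index $n$ of $\mathbb Z^3/\mathbb Zd$.
\item[(3)] We have $\kappa(r_1)=p$, $\kappa(r_2)=q$, $\kappa(h)=k$, and $n\kappa=p\alpha_1+q\alpha_2$.
\end{enumerate}
\end{lemma}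

\begin{proof}
(1) The $(s,\delta)$-coordinates of $r_1,r_2,h$ are $(-1,n^2+n)$, $(1,-n^2)$, $(0,1)$; substitute them in \eqref{eq:alpha}.

(2) The image of $(\alpha_1,\alpha_2)\colon\mathbb Z^3\to\mathbb Z^2$ lies in $\Sigma_n$ because $\alpha_2-\alpha_1=ns$. It contains $(1,1)$ and $(0,n)$, which generate $\Sigma_n$. The kernel has rank $1$ and contains $d$, which is primitive since $\gcd(n,n+1)=1$; so the kernel is $\mathbb Zd$. The quotient $\Sigma_n/n\mathbb Z^2$ is generated by $(1,1)$, which has order $n$.

(3) By \eqref{eq:kappa}, $\kappa=(-nm,-nk,nm+(n+1)k)$. Hence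
\begin{align*}
\kappa(r_1)&=-n^2m+(n-1)nm+(n^2-1)k=p,\\
\kappa(r_2)&=-n^2k+nm+(n+1)k=q,\\
\kappa(h)&=-nm-nk+nm+(n+1)k=k.
\end{align*}
The forms $n\kappa$ and $p\alpha_1+q\alpha_2$ vanish on $d$ and agree on $r_1$ and $r_2$ by (1); these three vectors span $\mathbb Q^3$ by (2).
\end{proof}

The next lemma shows that $\theta$ is generic and that every point of the box with $\theta>0$ lies in the quadrant $\alpha_1,\alpha_2\ge0$.

\begin{lemma}\label{lem:box}
Let $(x,y,z)\in\mathcal B$. Then $\theta(x,y,z)=0$ if and only if $(x,y,z)\in\{0,d\}$, and $\theta(x,y,z)>0$ if and only if one of the following holds: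
\begin{enumerate}
\item[(a)] $s\ge2$;
\item[(b)] $s=1$ and $(x,y)\ne(0,n+1)$;
\item[(c)] $s=0$, $y\le x$ and $(x,y,z)\ne0$;
\item[(d)] $(x,y,z)=r_1$.
\end{enumerate}
In cases (a)--(d) we have $\alpha_1\ge0$ and $\alpha_2\ge0$.
\end{lemma}

\begin{proof}
We distinguish cases by the value of $s$ and use \eqref{eq:alpha}.

If $s\ge2$, then $\alpha_2\ge\alpha_1\ge2n^2-n(n+1)>0$, so $\theta>0$. If $s\le-2$, then $\theta\le-2n(2n+1)+2n(n+1)<0$.

Let $s=1$. If $(x,y)=(0,n+1)$, then $\delta=-n(n+1)$ and $\theta=-n<0$. Otherwise $\delta\ge-n^2$: for $x=0$ because $y\le n$, and for $x\ge1$ because $\delta\ge(n+1)-n(n+1)=1-n^2$. Then $\alpha_1\ge0$, $\alpha_2\ge n$ and $\theta>0$.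

Let $s=-1$. If $(x,y)=(n,0)$, the vector is $r_1$, with $\alpha_1=n$, $\alpha_2=0$, $\theta=n$. Otherwise $\delta\le n^2$: for $y=0$ because $x\le n-1$ gives $\delta\le n^2-1$, and for $y\ge1$ because $\delta\le n(n+1)-n$. Then $\theta\le-n(2n+1)+2n^2=-n<0$.

Let $s=0$, so $\alpha_1=\alpha_2=\delta$ and $\theta=2\delta$. If $y\le x$, then $\delta\ge x$; so $\delta>0$ unless $x=0$, in which case the vector is $0$. If $y\ge x+1$, then $\delta\le x-n\le0$, with $\delta=0$ only for $x=n$, $y=n+1$, which is the vector $d$.
\end{proof}

Reading off the complement of cases (a)--(d) gives a stability test that the vectors $0$ and $d$ pass as well.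

\begin{corollary}\label{cor:test}
A point of $V$ is stable if and only if the dimension vector $(x,y,z)$ of every subrepresentation satisfies
\begin{enumerate}
\item[(S1)] $z\ge x$, unless $(x,y,z)=r_1$;
\item[(S2)] if $z=x$ then $y\le x$, unless $(x,y,z)=d$;
\item[(S3)] $(x,y,z)\ne(0,n+1,1)$.
\end{enumerate}
\end{corollary}

\section{Three stable pencils}\label{sec:curves}

\begin{proposition}\label{prop:pencils}
For each $d_1\in\{r_1,r_2,h\}$ there is a stable pencil of type $d_1$. In particular $V^s\ne\emptyset$.
\end{proposition}

The difficulty is to control all subrepresentations of all members of a family. We choose the two pieces $F_1,F_2$ so that they have very few subrepresentations. Then only one dimension vector in each case can violate Corollary~\ref{cor:test}, and a linear condition on $\xi$ excludes it. Call a representation $(\psi_A,\psi_B)$ on $(A_0,B_0,C_0)$ \emph{generating} if $\psi_A(U\otimes v)=C_0$ for every nonzero $v\in A_0$ and $\psi_B(W\otimes v)=C_0$ for every nonzero $v\in B_0$.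

\begin{lemma}\label{lem:generating}
Let $P,Q,T$ be vector spaces with $\dim P,\dim Q\ge1$ and $\dim T\ge\dim P+\dim Q-1$. There is a linear map $\psi\colon T\otimes P\to Q$ with $\psi(T\otimes v)=Q$ for all nonzero $v\in P$.
\end{lemma}

\begin{proof}
Let $\mathcal P_j$ be the space of polynomials in one variable of degree less than $j$. Identify $P$ with $\mathcal P_{\dim P}$ and $Q^*$ with $\mathcal P_{\dim Q}$, and embed $\mathcal P_{\dim P+\dim Q-1}$ in $T^*$. Define $\psi$ by $\langle f,\psi(u\otimes v)\rangle=\langle vf,u\rangle$ for $f\in Q^*$, $v\in P$, $u\in T$. For $v\ne0$ the transpose of $\psi(\,\cdot\otimes v)\colon T\to Q$ is the multiplication $f\mapsto vf$, which is injective.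
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pencils}]
Put $d_2=d-d_1$ and write $d_i=(x_i,y_i,z_i)$; in all three cases $z_1,z_2\ge1$. By Lemma~\ref{lem:generating}, a generating representation of dimension vector $d_i$ exists if $m\ge x_i+z_i-1$ (no condition when $x_i=0$) and $k\ge y_i+z_i-1$ (no condition when $y_i=0$). The conditions are:
\begin{center}
\begin{tabular}{c|c|c|c|c}
type & $d_1$ & conditions for $F_1$ & $d_2$ & conditions for $F_2$\\ \hline
$r_1$ & $(n,0,n-1)$ & $m\ge2n-2$ & $(0,n+1,1)$ & $k\ge n+1$\\
$r_2$ & $(0,n,1)$ & $k\ge n$ & $(n,1,n-1)$ & $m\ge2n-2$, $k\ge n-1$\\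
$h$ & $(1,1,1)$ & $m,k\ge1$ & $(n-1,n,n-1)$ & $m\ge2n-3$, $k\ge2n-2$
\end{tabular}
\end{center}
All of them hold, since $m\ge2n-2$ and $k\ge2n-2\ge n+1$. Fix generating $F_1$ and $F_2$.

\emph{Subrepresentations of $F_\xi$.} Let $\xi\in\Xi$ and let $(A',B',C')$ be a subrepresentation of $F_\xi$ with dimension vector $(x,y,z)$. Formula \eqref{eq:extension} and the generating property give two facts. If $A'\cap A_1$ or $B'\cap B_1$ is nonzero, then $C'\supset C_1$. If $A'\not\subset A_1$ or $B'\not\subset B_1$, then the projection $C'\to C_2$ is onto. When both hypotheses hold, $C'=C$ and $z=n$; then (S1) holds since $x\le n$, (S2) holds since $x=z=n$ leaves only $y\le n$ or the vector $d$, and (S3) holds since $n\ne1$. When neither holds, $x=y=0$ and (S1)--(S3) are satisfied. Two situations remain: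
\begin{enumerate}
\item[(I)] $A'\subset A_1$ and $B'\subset B_1$, not both zero. Then $x\le x_1$, $y\le y_1$, $z\ge z_1$.
\item[(II)] $A'\cap A_1=0=B'\cap B_1$, and $A',B'$ are not both zero. Then $A'\to A_2$ and $B'\to B_2$ are injective and $C'\to C_2$ is onto, so $x\le x_2$, $y\le y_2$, $z\ge z_2$.
\end{enumerate}
In each case below we find a linear surjection from $\Xi$ onto a space of dimension at least $2$ such that $F_\xi$ is stable whenever the image of $\xi$ is nonzero. Any $\xi_0,\xi_1$ with linearly independent images then form a stable pencil.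

\emph{Type $r_1$.} In (I) we have $y=0$, $x\le n$, $z\ge n-1$. Then (S2) and (S3) hold because $y=0$, and $z<x$ occurs only for the allowed vector $r_1$. In (II) we have $x=0$ and $z\ge1$, so (S1) and (S2) hold, and (S3) fails only if $B'=B$ and $z=1$. In that case $C'$ contains the image of $\varphi_B$, so $\operatorname{rank}\varphi_B\le1$. Here $B=B_2$. Let $K$ be the kernel of the surjection $\psi_{2,B}\colon W\otimes B\to C_2$, of dimension $k(n+1)-1\ge2$. If $\xi_B|_K\ne0$, the image of $\varphi_B$ contains a nonzero vector of $C_1$ and a vector with nonzero component in $C_2$, so its rank is at least $2$ and $F_\xi$ is stable. The required surjection is the restriction $\Xi\to\operatorname{Hom}(K,C_1)$.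

\emph{Type $r_2$.} In (I) we have $x=0$, $y\le n$, $z\ge1$, so (S1), (S2) and (S3) hold. In (II) we have $x\le n$, $y\le1$, $z\ge n-1$. Condition (S3) holds since $y\le1$, and (S2) holds since $z=x$ gives $x\ge n-1\ge1\ge y$. The inequality $z<x$ forces $x=n$, $z=n-1$, so (S1) fails only for $(n,1,n-1)$. In that case $A'=A$ and $C'\ne C$ contains the image of $\varphi_A$, so $\varphi_A$ is not onto. Here $A=A_2$. Let $K$ be the kernel of the surjection $\psi_{2,A}\colon U\otimes A\to C_2$, of dimension $mn-(n-1)\ge2$. If $\xi_A|_K\ne0$, the image of $\varphi_A$ contains the line $C_1$ and maps onto $C_2$, so $\varphi_A$ is onto and $F_\xi$ is stable. The required surjection is $\xi\mapsto\xi_A|_K\in\operatorname{Hom}(K,C_1)$.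

\emph{Type $h$.} In (I) we have $x,y\le1$ and $z\ge1$. Then (S1) and (S3) hold, and $z=x$ gives $x=1\ge y$, so (S2) holds. In (II) we have $x\le n-1$, $y\le n$, $z\ge n-1$. Then (S1) and (S3) hold, and $z=x$ forces $x=z=n-1$, so (S2) fails only for $(n-1,n,n-1)=d_2$. In that case the projections $A'\to A_2$, $B'\to B_2$, $C'\to C_2$ are isomorphisms by dimension, so $A',B',C'$ are the graphs of the components of some
\[
\eta=(\eta_A,\eta_B,\eta_C)\in S=\operatorname{Hom}(A_2,A_1)\oplus\operatorname{Hom}(B_2,B_1)\oplus\operatorname{Hom}(C_2,C_1).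
\]
By \eqref{eq:extension}, the condition $\varphi_A(U\otimes A')\subset C'$ reads $\psi_{1,A}(1\otimes\eta_A)+\xi_A=\eta_C\psi_{2,A}$, and the condition on $B'$ reads $\psi_{1,B}(1\otimes\eta_B)+\xi_B=\eta_C\psi_{2,B}$. So $\xi$ lies in the image of the linear map
\[
\partial\colon S\to\Xi,\qquad\eta\mapsto\bigl(\eta_C\psi_{2,A}-\psi_{1,A}(1\otimes\eta_A),\ \eta_C\psi_{2,B}-\psi_{1,B}(1\otimes\eta_B)\bigr).
\]
In other words, $F_\xi$ is stable as soon as the extension does not split. The required surjection is $\Xi\to\Xi/\operatorname{im}\partial$, whose target has dimension at least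
\[
\dim\Xi-\dim S=m(n-1)+kn-(3n-2)\ge2,
\]
because $k\ge2n-2\ge3$ gives $kn\ge3n$.
\end{proof}

\section{The cone of curves, the lengths and the pseudo-index}\label{sec:cone}

Let $X=X_{n,m,k}$ be the moduli space of Section~\ref{sec:quiver} for $d=(n,n+1,n)$ and the form $\theta$ of \eqref{eq:alpha}, which is generic by Lemma~\ref{lem:box}. Let $\nu_1,\nu_2,\nu_h\colon\mathbb P^1\to X$ be the morphisms that Lemma~\ref{lem:pencil} attaches to the pencils of types $r_1,r_2,h$. By Lemma~\ref{lem:lattice}\,(1), the degrees of $(L_{\alpha_1},L_{\alpha_2})$ along them are $(n,0)$, $(0,n)$, $(1,1)$. So the three morphisms are nonconstant; let $\Gamma_1,\Gamma_2,\Gamma_h$ be their images, which are rational curves, and let $e_1,e_2,e_h\ge1$ be their degrees onto the images.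

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:moduli} and~\ref{prop:pencils}, $X$ is a smooth projective variety of dimension
\[
n^2m+n(n+1)k-\bigl(n^2+(n+1)^2+n^2-1\bigr)=n^2m+n(n+1)k-3n^2-2n .
\]

\emph{The cone.} By Lemma~\ref{lem:pic}, $\operatorname{Pic}X$ is a quotient of $\Lambda\cong\mathbb Z^2$, so $\rho(X)\le2$. The degrees along $\nu_1$ and $\nu_2$ show that $L_{\alpha_1}$ and $L_{\alpha_2}$ are numerically independent. So $\rho(X)=2$, and $a=\alpha_1\cdot\Gamma$, $b=\alpha_2\cdot\Gamma$ are linear coordinates on $N_1(X)$. By Lemmas~\ref{lem:nef} and~\ref{lem:box}, $L_{\alpha_1}$ and $L_{\alpha_2}$ are nef, so $\overline{\mathrm{NE}}(X)$ is contained in the quadrant $a,b\ge0$. The two edges of the quadrant are spanned by $[\Gamma_1]$ and $[\Gamma_2]$. Hence $\overline{\mathrm{NE}}(X)$ is the whole quadrant, with extremal rays $R_1=\{a\ge0,\,b=0\}$ and $R_2=\{a=0,\,b\ge0\}$. By Lemmas~\ref{lem:canonical} and~\ref{lem:lattice}\,(3), every curve $\Gamma$ satisfies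
\begin{equation}\label{eq:degree}
-K_X\cdot\Gamma=\frac{pa+qb}{n}.
\end{equation}
Since $p,q>0$, this is positive on $\overline{\mathrm{NE}}(X)\setminus\{0\}$, and $X$ is Fano by Kleiman's criterion.

\emph{The lengths.} For every curve $\Gamma$ the numbers $a,b$ are integers, and $b-a=n\,(s\cdot\Gamma)$ with $s\cdot\Gamma=\deg L_s|_\Gamma\in\mathbb Z$; so $a\equiv b\pmod n$. If $[\Gamma]\in R_1$, then $b=0$ and $a>0$, so $a\ge n$ and $-K_X\cdot\Gamma\ge p$ by \eqref{eq:degree}. For $\Gamma_1$ we have $e_1a=n$ and $e_1b=0$, so $[\Gamma_1]\in R_1$, $a\ge n$, and therefore $e_1=1$, $a=n$, $-K_X\cdot\Gamma_1=p$. Thus $\ell(R_1)=p$. If $[\Gamma]\in R_2$, then $a=0$ and $b>0$, so $b\ge n$ and $-K_X\cdot\Gamma\ge q$; from $e_2b=n$ we get $e_2=1$ and $-K_X\cdot\Gamma_2=q$. Thus $\ell(R_2)=q$ and $\ell(X)=\min(p,q)$.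

\emph{The pseudo-index.} Let $\Gamma$ be a rational curve. If $[\Gamma]\in R_1\cup R_2$, then $-K_X\cdot\Gamma\ge\min(p,q)$. Otherwise $a,b\ge1$ and $-K_X\cdot\Gamma\ge(p+q)/n=k$. For $\Gamma_h$ we have $e_ha=e_hb=1$, so $a=b=1$ and $-K_X\cdot\Gamma_h=k$. The values $p,q,k$ are all attained, and $i(X)=\min(k,p,q)$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis $p,q>0$ is used only for the ampleness of $-K_X$, and it is necessary for that: $-K_X$ has degree $p$ along $\nu_1$ and $q$ along $\nu_2$. The bounds on $m$ and $k$ are used only in Section~\ref{sec:curves}, to find the three pencils; in the table there, $m\ge2n-2$ is required for the types $r_1,r_2$ and $k\ge2n-2$ for the type $h$. The hypothesis $n\ge3$ gives $2n-2\ge n+1$. It also matches the purpose of the construction, since $\min(p,q)>k$ and $p+q=nk$ force $n>2$.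
\end{remark}

\begin{proof}[Proof of the sharpness in Theorem~\ref{thm:index}\,(1)]
Let $X=X_n$. The surjection $\Lambda\to\operatorname{Pic}(X)/{\equiv}$ of Lemma~\ref{lem:pic} is a surjection between free groups of rank $2$, hence an isomorphism. By \eqref{eq:dual}, $\Sigma(X)=\mathbb Z^3/\mathbb Zd$. The proof above shows that $\Gamma_j$ is a rational curve of minimal degree in $R_j$ and that $e_j=1$, so $\chi\cdot\Gamma_j=\chi(r_j)$ for all $\chi\in\Lambda$ and $\gamma_j$ is the image of $r_j$. By Lemma~\ref{lem:lattice}\,(2), $D=n$. Finally, $\ell(X_n)/i(X_n)=n^2/2n=D/2$ by Corollary~\ref{cor:examples}.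
\end{proof}

\section{Higher Picard number}\label{sec:products}

To raise the Picard number we multiply $X_3$, which has $i=6$ and $\ell=9$, by factors whose rational curves all have degree at least $9$, so that no short extremal ray is created. The space $\mathbb P^8$, with $i=\ell=9$, serves.

\begin{proof}[Proof of Theorem~\ref{thm:index}\,(2)]
If $\rho(X)=1$, every curve class lies in the unique extremal ray, so $i(X)=\ell(X)$.

Let $\rho\ge2$ and $X=Y_1\times\dots\times Y_{\rho-1}$ with $Y_1=X_3$ and $Y_j=\mathbb P^8$ for $j\ge2$. Let $\mathrm{pr}_j$ be the projections. Then $-K_X=\sum_j\mathrm{pr}_j^*(-K_{Y_j})$ is ample, so $X$ is Fano. Since $\operatorname{Pic}(Y\times\mathbb P^8)=\operatorname{Pic}(Y)\oplus\mathbb Z$ for every smooth projective $Y$, the group $\operatorname{Pic}X$ is the direct sum of the groups $\mathrm{pr}_j^*\operatorname{Pic}Y_j$. A sum $\sum_j\mathrm{pr}_j^*L_j$ is numerically trivial if and only if each $L_j$ is: one direction is the projection formula, and for the other we test on curves in the fibers $\{\mathrm{pt}\}\times Y_j\times\{\mathrm{pt}\}$. Hence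 $\rho(X)=2+(\rho-2)=\rho$, and the push-forwards identify $N_1(X)$ with $\bigoplus_jN_1(Y_j)$.

Under this identification the class of a curve is the tuple of its push-forwards, each of which is zero or a positive multiple of a curve class. Conversely, a curve in $Y_j$ placed in a fiber has its own class in the $j$-th component and zero in the others. So $\overline{\mathrm{NE}}(X)=\bigoplus_j\overline{\mathrm{NE}}(Y_j)$, and the extremal rays of $X$ are those of the factors. Let $R$ be an extremal ray of $Y_j$ and $\Gamma\subset X$ a curve with $[\Gamma]\in R$. Its push-forwards to the other factors are numerically trivial, so $\Gamma$ is contracted to a point in each of them. Thus $\Gamma$ lies in a fiber isomorphic to $Y_j$, and $-K_X\cdot\Gamma$ is its anticanonical degree in $Y_j$. The length of $R$ is therefore the same in $X$ and in $Y_j$. Since $\ell(X_3)=\ell(\mathbb P^8)=9$, we get $\ell(X)=9$.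

For any rational curve $\Gamma\subset X$ we have $-K_X\cdot\Gamma=\sum_j(-K_{Y_j})\cdot\mathrm{pr}_{j*}\Gamma$. Each push-forward is zero or a positive multiple of a rational curve, and not all are zero. So $-K_X\cdot\Gamma\ge\min(6,9)=6$, and the value $6$ is attained by a curve in a fiber $X_3\times\{\mathrm{pt}\}$. Hence $i(X)=6<9=\ell(X)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{King}
A. King, \emph{Moduli of representations of finite dimensional algebras}, Quart. J. Math. \textbf{45} (1994).

\bibitem{Tsukioka}
Toru Tsukioka, \emph{On the minimal length of extremal rays for Fano 4-folds}, arXiv:1005.1722 (2010).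

\end{thebibliography}
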